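# Packets at complex time on the free two-step group with four generators

Throughout, $C,c>0$ are constants that may change from line to line. They never depend on $T,t,x,u$ (introduced below), but may depend on fixed parameters such as $p,s,\nu,m$ and on fixed cutoff functions.

## 1. The maps $x\mapsto ax-xb$ and the cone $|a|=|b|$

Let $\mathbb H\cong\mathbb R^4$ be the quaternions with $\langle x,y\rangle=\operatorname{Re}(x\bar y)$. For a pair $\mu=(a,b)$ of imaginary quaternions, so $\mu\in\operatorname{Im}\mathbb H\oplus\operatorname{Im}\mathbb H\cong\mathbb R^6$, consider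
$$J_\mu x=ax-xb,\qquad x\in\mathbb H .$$
Left and right multiplication by an imaginary quaternion are skew, so $J_\mu$ is skew. We diagonalize $-J_\mu^2$. Since $a^2=-|a|^2$ and $b^2=-|b|^2$,
$$J_\mu^2x=a^2x-2axb+xb^2=-(|a|^2+|b|^2)x-2axb .$$
For $a,b\ne0$ put $\hat a=a/|a|$, $\hat b=b/|b|$ and $Mx=\hat ax\hat b$. Then $M^2=1$. Moreover $M$ is symmetric, being the product of two commuting skew maps. Its trace is $0$: pick a unit imaginary $c\perp\hat a$; then $c\hat ac^{-1}=-\hat a$, so conjugating $M$ by $x\mapsto cx$ gives $-M$. Hence $P_1=\frac{1+M}2$ and $P_2=\frac{1-M}2$ are orthogonal projections of rank $2$. With $x_i=P_ix$,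
$$-J_\mu^2=b_1^2P_1+b_2^2P_2,\qquad b_1=|a|+|b|,\quad b_2=|a|-|b|,\qquad |x_1|^2=\tfrac12\big(|x|^2+\langle\hat ax\hat b,x\rangle\big).\tag{1}$$
If $x=\rho>0$ is real, then $\langle\hat a\hat b,1\rangle=\operatorname{Re}(\hat a\hat b)=-\hat a\cdot\hat b$, and so
$$|x_1|^2=\tfrac{\rho^2}2(1-\hat a\cdot\hat b).\tag{2}$$

So $J_\mu$ rotates two orthogonal planes at speeds $b_1$ and $|b_2|$, and the second speed vanishes exactly on the cone $|a|=|b|$. For example, for $a=b=i$ we get $J_\mu1=J_\mu i=0$, $J_\mu j=2k$ and $J_\mu k=-2j$. The planes are $\operatorname{span}(j,k)$ with $b_1=2$ and $\operatorname{span}(1,i)$ with $b_2=0$.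

The proof takes place close to this cone. We let a large parameter $t$ be the imaginary part of time, keep $b_1$ of size $1$, and take $b_2=\beta/t$ with $\beta\in[1,2]$. In this regime we build explicit functions $\varphi_t$ (the packets) on a group whose bracket is dual to $\mu\mapsto J_\mu$. They detect a part of the heat kernel at time $1+it$ whose $L^p$ norm, $p$ near $1$, is too large for a certain multiplier theorem. That is what they are for, and we now set up the theorem in question.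

**The group.** Let $\mathfrak g_1=\mathbb H$ and $\mathfrak g_2=\operatorname{Im}\mathbb H\oplus\operatorname{Im}\mathbb H$, identified with $\mathfrak g_2^*$ by the inner product, and define a bracket by $\langle\mu,[x,y]\rangle=\langle J_\mu x,y\rangle$. Explicitly, $\langle ax,y\rangle=\operatorname{Re}(ax\bar y)=a\cdot\operatorname{Im}(y\bar x)$ and $\langle xb,y\rangle=\operatorname{Re}(\bar yxb)=b\cdot\operatorname{Im}(\bar xy)$, so
$$[x,y]=\big(\operatorname{Im}(y\bar x),\,-\operatorname{Im}(\bar xy)\big).$$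
The map $\mu\mapsto J_\mu\in\mathfrak{so}(4)$ is injective: if $ax=xb$ for all $x$, then $x=1$ gives $a=b$, so $a$ commutes with everything and is imaginary, hence $a=b=0$. Both spaces have dimension $6$, so the map is bijective. Thus the linear map $\Lambda^2\mathfrak g_1\to\mathfrak g_2$, $x\wedge y\mapsto[x,y]$, is an isomorphism (its transpose is $\mu\mapsto J_\mu$). This says that $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$ is the free two-step nilpotent Lie algebra on $4$ generators. Its center is $\mathfrak g_2$, because an $x\in\mathfrak g_1$ killed by all of $\mathfrak{so}(4)$ is $0$. The group is $N_{4,2}=\mathbb H\times\mathbb R^6$ with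
$$(x,u)(y,v)=\big(x+y,\;u+v+\tfrac12[x,y]\big),\qquad u=(\alpha,\gamma)\in\operatorname{Im}\mathbb H\oplus\operatorname{Im}\mathbb H,$$
and Haar measure $dx\,du$.

## 2. Sub-Laplacians, multipliers, and the orders $Q/2$ and $d/2$

**Definition (two-step stratified group).** A connected, simply connected nilpotent Lie group $G$ whose Lie algebra splits as $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$ with nontrivial subspaces, $[\mathfrak g_1,\mathfrak g_1]=\mathfrak g_2$, and $\mathfrak g_2$ the center. With $d_i=\dim\mathfrak g_i$, the topological dimension is $d=d_1+d_2$ and the homogeneous dimension is $Q=d_1+2d_2$.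

The Heisenberg group $\mathbb R^2\times\mathbb R$ with $[x,y]=x_1y_2-x_2y_1$ has $d=3$, $Q=4$. The group $N_{4,2}$ has $d_1=4$, $d_2=6$, $d=10$, $Q=16$, so $d/2=5$ and $Q/2=8$.

**Definition (sub-Laplacian).** For a basis $X_1,\dots,X_{d_1}$ of $\mathfrak g_1$, viewed as left-invariant vector fields, $\mathcal L=-(X_1^2+\cdots+X_{d_1}^2)$. It is positive and essentially self-adjoint on $L^2(G)$. With its spectral measure $E$, $F(\mathcal L)=\int_0^\infty F(\lambda)\,dE(\lambda)$ for Borel $F:\mathbb R\to\mathbb C$.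

**Definition (local Sobolev norm).** With $\eta$ a fixed nontrivial smooth cutoff with compact support in $(0,\infty)$,
$$\|F\|_{L^2_{s,\mathrm{sloc}}}=\sup_{t>0}\|F(t\,\cdot)\,\eta\|_{L^2_s(\mathbb R)} .$$
For example, if $F(\lambda)=\lambda^{i\theta}$ on $(0,\infty)$ with $\theta\ge1$, then $F(t\lambda)=t^{i\theta}\lambda^{i\theta}$. The norm is therefore $\|\lambda^{i\theta}\eta\|_{L^2_s}\le C\theta^s$: each derivative costs a factor $\theta$.

**Definition (Métivier, Heisenberg type).** $G$ is a Métivier group if for every nonzero $\mu\in\mathfrak g_2^*$ the form $\mu([x,y])$ on $\mathfrak g_1$ is non-degenerate. It is of Heisenberg type if $\mathfrak g$ has an inner product with $\mathfrak g_1\perp\mathfrak g_2$ such that the maps $J_z$ given by $\langle J_zx,y\rangle=\langle z,[x,y]\rangle$ satisfy $J_z^2=-|z|^2\,\mathrm{Id}$.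

On the Heisenberg group $J_\mu x=\mu(-x_2,x_1)$ and $J_\mu^2=-\mu^2$, so it is of Heisenberg type. Heisenberg-type groups are Métivier groups. The group $N_{4,2}$ is not Métivier: for $a=b=i$ the form is degenerate, since $J_\mu1=0$.

The background is as follows. By Mauceri–Meda and Christ, on every stratified group $F(\mathcal L)$ is bounded on $L^p(G)$ for all $1<p<\infty$ whenever $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ for some $s>Q/2$. By Müller–Stein and Hebisch, on Heisenberg and Heisenberg-type groups $s>d/2$ suffices, and for the Heisenberg group this threshold is sharp. By Martini, $s>d/2$ suffices on Métivier groups. Molla and Singh, "Bochner-Riesz commutators on Métivier groups: boundedness and compactness", arXiv:2504.02484 (2025), is the source of the question whether $s>d/2$ suffices on every two-step stratified group. The answer is no.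

**Theorem 1.** Let $\mathcal L$ be any sub-Laplacian on $G=N_{4,2}$. If $1<p<\frac{13}{12}$ and $5<s<\frac{13}p-7$, there is $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ such that $F(\mathcal L)$ is not bounded on $L^p(G)$; by duality $\overline F(\mathcal L)=F(\mathcal L)^*$ is not bounded on $L^{p'}(G)$. Since $\frac{13}p-7\to6$ as $p\to1$, for every $s\in(5,6)$ the multiplier statement of order $s>d/2$ fails.

**Theorem 2.** On $G=N_{4,2}^m$ ($d=10m$) let $\mathcal L=\sum_{i\le m}\mathcal L_i$, where $\mathcal L_i$ is the sub-Laplacian on the $i$-th factor given by an orthonormal basis of $\mathbb H$. If $1<p<2$ and $\frac12<s<\frac{11m+1}2-\frac{12m+1}{p'}$, the condition $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ does not imply boundedness on $L^p$. Hence an order sufficient for all $1<p<\infty$ must be at least $\frac d2+\frac{m+1}2$, and the gap to $d/2$ is unbounded.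

No positive result is claimed; in particular it is not claimed that $6$ is the exact threshold on $N_{4,2}$.

**Reduction to one sub-Laplacian.** This step lets us fix the basis in Theorem 1. Since $\mathfrak g$ is free, the linear map of $\mathfrak g_1$ sending one basis $(X_j)$ to another $(X_j')$ extends to an automorphism of $\mathfrak g$, hence to an automorphism $\Psi$ of $G$, and $X_j(f\circ\Psi)=(X_j'f)\circ\Psi$. So $F(\mathcal L')f=\big(F(\mathcal L)(f\circ\Psi)\big)\circ\Psi^{-1}$. As $\Psi$ multiplies Haar measure by a constant, boundedness on $L^p$ is the same for $\mathcal L$ and $\mathcal L'$. From now on $X_1,\dots,X_4$ is an orthonormal basis of $\mathbb H$.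

**Duality.** This step gives the statement on $L^{p'}$. The $F$ we shall find is bounded, so $F(\mathcal L)^*=\overline F(\mathcal L)$ on $L^2$. If $\overline F(\mathcal L)$ were bounded on $L^{p'}$, then $|\langle F(\mathcal L)f,g\rangle|=|\langle f,\overline F(\mathcal L)g\rangle|\le C\|f\|_p\|g\|_{p'}$ for $f\in L^2\cap L^p$ and $g\in L^2\cap L^{p'}$, and $F(\mathcal L)$ would be bounded on $L^p$.

## 3. Testing a multiplier statement with oscillating exponentials

To refute a qualitative statement by estimates we first need a uniform bound.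

**Lemma 3.** Let $G$ be a two-step stratified group with sub-Laplacian $\mathcal L$, $1<p<2$, $s>\frac12$, and suppose $F(\mathcal L)$ is bounded on $L^p$ whenever $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$. Let $\mathcal B_s$ be the space of continuous $F$ on $(0,\infty)$ with finite norm, extended by $0$ to $(-\infty,0]$. Then
$$\|F(\mathcal L)\|_{p\to p}\le C_p\|F\|_{L^2_{s,\mathrm{sloc}}}\qquad(F\in\mathcal B_s).\tag{3}$$

*Proof.* Pick $\lambda_0$ with $\eta(\lambda_0)\neq0$. As $s>\frac12$, Sobolev embedding gives $|F(t\lambda_0)\eta(\lambda_0)|\le C\|F(t\cdot)\eta\|_{L^2_s}$ for all $t>0$, so $\|F\|_\infty\le C\|F\|_{L^2_{s,\mathrm{sloc}}}$. A Cauchy sequence $(F_n)$ in $\mathcal B_s$ therefore converges uniformly to a continuous $F$. For each $t$, $F_n(t\cdot)\eta$ is Cauchy in $L^2_s$, hence converges there, necessarily to $F(t\cdot)\eta$. Also $\|(F_n-F)(t\cdot)\eta\|_{L^2_s}\le\sup_{k\ge n}\|F_n-F_k\|_{L^2_{s,\mathrm{sloc}}}$, uniformly in $t$. So $\mathcal B_s$ is a Banach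 space.

The linear map $F\mapsto F(\mathcal L)\in\mathcal B(L^p)$ is defined on all of $\mathcal B_s$ by hypothesis. If $F_n\to F$ in $\mathcal B_s$ and $F_n(\mathcal L)\to S$ in $\mathcal B(L^p)$, then for $f\in L^2\cap L^p$ we have $F_n(\mathcal L)f\to F(\mathcal L)f$ in $L^2$ (uniform convergence) and $F_n(\mathcal L)f\to Sf$ in $L^p$. So $S=F(\mathcal L)$. The closed graph theorem gives (3). $\square$

**The value at $0$.** This step shows that setting $F(0)=0$ is harmless, that is, $E(\{0\})=0$. If $\mathcal Lf=0$, choose $f_n\in C_c^\infty$ with $f_n\to f$ and $\mathcal Lf_n\to0$ in $L^2$. Then $\sum_j\|X_jf_n\|_2^2=\langle\mathcal Lf_n,f_n\rangle\to0$, so $X_jf=0$ as distributions. The $X_j$ generate $\mathfrak g$, so $f$ is constant; being in $L^2$, $f=0$.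

**A norm estimate.** This step bounds the norm of oscillating multipliers. Suppose $F\in C^\infty(0,\infty)$, $W\ge0$, $B\ge1$ and $|F^{(k)}(\lambda)|\le C_kWB^ke^{-\lambda/2}$ for all $k\ge0$. Then
$$\|F\|_{L^2_{s,\mathrm{sloc}}}\le CWB^s\qquad(s\ge0).\tag{4}$$
Indeed $(F(t'\cdot)\eta)^{(k)}=\sum_j\binom kjt'^jF^{(j)}(t'\cdot)\,\eta^{(k-j)}$. On $\operatorname{supp}\eta$, where $\lambda$ is bounded below, $t'^je^{-t'\lambda/2}\le C_j$. So $\|F(t'\cdot)\eta\|_{L^2_k}\le C_kWB^k$ for integers $k\ge0$. Interpolate between $0$ and an integer $k\ge s$ by $\|f\|_{L^2_s}\le\|f\|_{L^2}^{1-s/k}\|f\|_{L^2_k}^{s/k}$. In particular $F(\lambda)=e^{-(\frac12+it)\lambda}$, $t\ge1$, has norm at most $Ct^s$.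

**The test.** Let $p_z$ denote the heat kernel at complex time $z$, $\operatorname{Re}z>0$ (made precise in Section 4), so that $e^{-(\frac12+it)\mathcal L}p_{1/2}=p_{1+it}$. If (3) holds and $\varphi\in L^2\cap L^\infty$, then by Hölder and $\|\varphi\|_{p'}\le\|\varphi\|_\infty^{1-2/p'}\|\varphi\|_2^{2/p'}$,
$$\Big|\int_G F(\mathcal L)p_{1/2}\,\overline\varphi\Big|\le C\,\|F\|_{L^2_{s,\mathrm{sloc}}}\,\|\varphi\|_\infty^{1-2/p'}\,\|\varphi\|_2^{2/p'},\tag{5}$$
because $\|p_{1/2}\|_p<\infty$. We look for $\varphi$ that pairs well with $F(\mathcal L)p_{1/2}$ and is small in sup norm. The factor $\|\varphi\|_2^{2/p'}$ becomes harmless as $p\to1$.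

**The Euclidean model.** On $\mathbb R^n$ with $-\Delta$ and $z=1+it$ we have $|p_z(x)|=(4\pi|z|)^{-n/2}e^{-|x|^2/(4|z|^2)}$, since $\operatorname{Re}(1/z)=|z|^{-2}$. Hence $\|p_z\|_p=(4\pi|z|)^{-n/2}(4\pi|z|^2/p)^{n/(2p)}=c\,|z|^{n(\frac1p-\frac12)}$. Against the multiplier norm $Ct^s$ this forces $s\ge n(\frac1p-\frac12)$, which tends to $n/2$ as $p\to1$. The required order is thus read off from the growth in $t$ of $\|p_{1+it}\|_p$.

## 4. The heat kernel at complex time

We use these textbook facts on the heat kernel $p_t$, $t>0$, of $\mathcal L$: $e^{-t\mathcal L}f=f*p_t$, $p_t\ge0$ is a Schwartz function, $\int p_t=1$, $\partial_tp_t=-\mathcal Lp_t$, $e^{-t\mathcal L}p_{t'}=p_{t+t'}$, and $p_t(x,u)=t^{-Q/2}p_1(t^{-1/2}x,t^{-1}u)$. By the last one, $t\mapsto p_t$ is smooth with values in Schwartz space. For $\operatorname{Re}z>\varepsilon>0$ put $p_z=e^{-(z-\varepsilon)\mathcal L}p_\varepsilon\in L^2(G)$. By the semigroup law this does not depend on $\varepsilon$, and by the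 spectral theorem it is holomorphic in $z$.

**The operator on each frequency.** This step computes $\mathcal L$ after Fourier transform in $u$. Since $X_j=\partial_j+\frac12[x,e_j]\cdot\nabla_u$, on $e^{i\mu\cdot u}f(x)$ it acts as $D_j=\partial_j+\frac i2(J_\mu x)_j$. As $\operatorname{tr}J_\mu=0$, $\mathcal L$ acts as
$$L_\mu=-\sum_jD_j^2=-\Delta-i\langle J_\mu x,\nabla\rangle+\tfrac14|J_\mu x|^2 .$$
Each $D_j$ is skew-adjoint on Schwartz functions, so $L_\mu$ is symmetric there.

**Lemma 4.** For $\operatorname{Re}z>0$, the partial Fourier transform $\int p_z(x,u)e^{-i\mu\cdot u}\,du$ (in the $L^2$ sense) equals, for a.e. $(x,\mu)$,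
$$h_z(x,\mu)=H_z(b_1,|x_1|^2)\,H_z(b_2,|x_2|^2),\qquad H_z(b,q)=\frac{b}{4\pi\sinh(bz)}\,e^{-\frac b4\coth(bz)\,q},\tag{6}$$
where $H_z$ is even in $b$, with its limiting value at $b=0$.

*Proof.* **Step 1: for real $z=t$, the right side solves the correct equation.** Fix $\mu$ with $a,b\neq0$. From $J_\mu Mx=a\hat ax\hat b-\hat ax\hat bb=MJ_\mu x$ we see that $J_\mu$ commutes with $P_1,P_2$. If $f$ is a smooth function of $|x_1|^2,|x_2|^2$, then $\nabla f$ is a combination of $x_1$ and $x_2$, and $\langle J_\mu x,x_i\rangle=\langle J_\mu x_i,x_i\rangle=0$. So on such $f$, $L_\mu=-\Delta+\frac14(b_1^2|x_1|^2+b_2^2|x_2|^2)$. On $\mathbb R^2$ put $f=\frac b4\coth bt$. Then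
$$\Delta H_t=(4f^2|y|^2-4f)H_t,\qquad \partial_tH_t=\Big(-b\coth bt+\frac{b^2}{4\sinh^2bt}|y|^2\Big)H_t ,$$
and $4f^2-\frac{b^2}4=\frac{b^2}{4\sinh^2bt}$. So $\partial_tH_t=(\Delta-\frac{b^2}4|y|^2)H_t$ for $H_t=H_t(b,|y|^2)$ (Mehler's formula). Hence $g_t:=h_t(\cdot,\mu)$ satisfies $\partial_tg_t=-L_\mu g_t$. The partial Fourier transform $\tilde h_t$ of $p_t$ at $\mu$ satisfies the same equation. Both are Schwartz in $x$ and smooth in $t>0$.

**Step 2: both families are approximate identities.** This gives the common initial condition. Let $k_t(x)=\int p_t(x,u)\,du$. It satisfies $\partial_tk_t=\Delta k_t$ (the case $\mu=0$), so its Fourier transform is $\hat k_t(\xi)=C(\xi)e^{-t|\xi|^2}$. By scaling $\hat k_t(\xi)=\hat k_1(\sqrt t\,\xi)\to\int p_1=1$ as $t\to0$, so $C(\xi)=1$, and $k_t$ is the Euclidean heat kernel of $\mathbb R^4$. As $p_t\ge0$, $|\tilde h_t|\le k_t$. Also $0\le g_t\le k_t$, since $b/\sinh(bt)\le1/t$ and $b\coth(bt)\ge1/t$. As $t\to0$, $\int\tilde h_t\,dx=\iint p_1(x,u)e^{-it\mu\cdot u}\,dx\,du\to1$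 and $\int g_t\,dx=\prod_i1/\cosh(b_it)\to1$.

**Step 3: uniqueness.** Let $v,w$ each be one of the families $g,\tilde h$. For fixed $t$ and $0<s<t$, symmetry of $L_\mu$ gives
$$\frac{d}{ds}\langle v_s,w_{t-s}\rangle=-\langle L_\mu v_s,w_{t-s}\rangle+\langle v_s,L_\mu w_{t-s}\rangle=0 .$$
So $\langle v_s,w_{t-s}\rangle$ is constant in $s$. As $s\to0$ it tends to $\overline{w_t(0)}$: by Step 2, $|v_s|\le k_s$ and $\int v_s\to1$, while $w$ is bounded near time $t$ and continuous at $(t,0)$. As $s\to t$ it tends likewise to $v_t(0)$. Hence $v_t(0)=\overline{w_t(0)}$ for all choices. Since $g_t(0)$ is real, all the numbers $g_t(0),\tilde h_t(0)$ agree. Taking $s=t/2$, all four inner products $\langle v_{t/2},w_{t/2}\rangle$ equal $g_t(0)$, so $\|g_{t/2}-\tilde h_{t/2}\|_2^2=0$. As $t$ is arbitrary, $g_t=\tilde h_t$ for all $t>0$.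

**Step 4: bounds at complex time.** These are needed for continuation in $z$ and again later. For $z=\sigma+iy$, $\sigma>0$,
$$\operatorname{Re}\coth(bz)=\frac{\sinh2b\sigma}{\cosh2b\sigma-\cos2by}\ge\tanh(b\sigma)\quad(b>0),\qquad|\sinh(bz)|\ge\sinh(|b|\sigma).\tag{7}$$
For $z$ in a compact set we get $\operatorname{Re}(b\coth(bz))\ge c>0$ for all real $b$. For $|b|\ge1$ this is (7). For $|b|\le1$ the function is continuous in $(b,z)$ and positive, with value $\sigma/|z|^2$ at $b=0$. With $\sigma_0=\min\sigma>0$,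
$$|h_z(x,\mu)|\le C\prod_{i=1,2}\frac{|b_i|}{\sinh(|b_i|\sigma_0)}\;e^{-c|x|^2/4}.$$
The right side is in $L^2(dx\,d\mu)$: the factor with $b_2$ is at most $1/\sigma_0$, and the factor with $b_1$ decays exponentially in $|\mu|$, because $|\mu|=(|a|^2+|b|^2)^{1/2}\le b_1$.

**Step 5: continuation.** Let $f\in L^2(dx\,d\mu)$. By Step 4, dominated convergence, Fubini and Morera, $z\mapsto\iint h_z\overline f$ is holomorphic in $\operatorname{Re}z>0$. So is $\iint\tilde p_z\overline f$, where $\tilde p_z$ is the partial Fourier transform of $p_z$, by Plancherel. They agree for $z>0$ by Step 3, hence everywhere. $\square$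

**The slow frequency.** This step computes $H_z$ in the regime $b=\beta/t$. Let $z=1+it$, $g(\beta)=\beta\cot\beta$ and $\vartheta=\beta-i\beta/t$, so that $\frac\beta tz=i\vartheta$. With $\sinh(i\vartheta)=i\sin\vartheta$ and $\coth(i\vartheta)=-i\cot\vartheta$,
$$H_z\big(\tfrac\beta t,t^2|w|^2\big)=\frac1t\,\frac{\beta}{4\pi i\sin\vartheta}\exp\Big(\frac{i\beta t|w|^2}4\cot\vartheta\Big),\qquad\cot\vartheta=\cot\beta+\frac{i\beta}{t\sin^2\beta}+O(t^{-2}).$$
Hence, uniformly for $\beta\in[1,2]$ and $|w|\le2$,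
$$i\,t\,H_z\big(\tfrac\beta t,t^2|w|^2\big)\,e^{-it|w|^2g(\beta)/4}\longrightarrow\frac{\beta}{4\pi\sin\beta}\,e^{-\beta^2|w|^2/(4\sin^2\beta)}>0\qquad(t\to\infty).\tag{8}$$
On $[1,2]\subset(0,\pi)$ the phase function satisfies
$$g'=\frac{\sin\beta\cos\beta-\beta}{\sin^2\beta}<0,\qquad g''=\frac{2(\beta\cos\beta-\sin\beta)}{\sin^3\beta}<0.\tag{9}$$
The first holds since $\frac12\sin2\beta<\beta$. The second holds since $\beta\cos\beta-\sin\beta$ vanishes at $0$ and has derivative $-\beta\sin\beta<0$ on $(0,\pi)$.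

## 5. One plane: packets on the Heisenberg group

We try the construction where there is one plane and one frequency. On $\mathbb R^2\times\mathbb R$ the proof of Lemma 4 with a single plane gives $h_z(x,\mu)=H_z(\mu,|x|^2)$. Fix $0\le\chi\in C_c^\infty((1,2))$, $\chi\not\equiv0$. With $\mu=\beta/t$ let
$$\hat\varphi_t(x,\mu)=-i\,\chi(\beta)\chi(|x|/t)\,e^{i|x|^2g(\beta)/(4t)},\qquad\varphi_t(x,u)=\frac1{2\pi}\int e^{i\mu u}\hat\varphi_t\,d\mu .$$

By Plancherel, with $d\mu=t^{-1}d\beta$, $x=tw$, $dx=t^2dw$ and (8), which supplies another $t^{-1}$,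
$$\int p_{1+it}\overline{\varphi_t}\longrightarrow\frac1{2\pi}\iint\chi(\beta)\chi(|w|)\frac{\beta}{4\pi\sin\beta}e^{-\beta^2|w|^2/(4\sin^2\beta)}\,dw\,d\beta>0 ,$$
and $\|\varphi_t\|_2^2\le C\,t^{-1}t^2=Ct$. For the sup norm we use van der Corput's lemma: if $\Theta$ is real and $|\Theta''|\ge\Lambda>0$ on $[1,2]$, then $\big|\int_1^2e^{i\Theta}\psi\big|\le C\Lambda^{-1/2}(\|\psi\|_\infty+\|\psi'\|_1)$. The phase here is $\beta u/t+|x|^2g(\beta)/(4t)$ with $t\le|x|\le2t$, and its second derivative is at least $ct$ in modulus by (9). So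
$$\|\varphi_t\|_\infty\le Ct^{-1}\cdot t^{-1/2}=Ct^{-3/2}.$$
Now (5) and $\|e^{-(\frac12+it)\lambda}\|_{L^2_{s,\mathrm{sloc}}}\le Ct^s$ force $s\ge\frac32(1-\frac2{p'})-\frac1{p'}$, which tends to $\frac32=\frac d2$ as $p\to1$. The toy computation therefore reproduces the order $d/2$ on the Heisenberg group, in agreement with the sharpness quoted in Section 2. On $N_{4,2}$ the plane of $b_2$ will behave like this one, and the extra loss will come from the plane of $b_1$ and the four angular variables $\hat a,\hat b$.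

## 6. Packets on $N_{4,2}$

Let $T$ be a large integer, $\mathcal T=\{T,T+1,\dots,2T\}$, and keep $\chi$ and $g$. For $t\in\mathcal T$ use the coordinates $r=b_1/2$ and $\beta=tb_2$ on $\mathfrak g_2^*$, so that
$$|a|=r+\tfrac\beta{2t},\qquad|b|=r-\tfrac\beta{2t},\qquad d\mu=t^{-1}|a|^2|b|^2\,dr\,d\beta\,d\hat a\,d\hat b,\tag{10}$$
because $d\mu=|a|^2|b|^2\,d|a|\,d|b|\,d\hat a\,d\hat b$ and $d|a|\,d|b|=\frac12db_1\,db_2$. For $r,\beta\in[1,2]$ and $T$ large, $|a|,|b|\in[\frac12,3]$. Define
$$\hat\varphi_t(x,\mu)=-i\,e^{-2irt}\,e^{-r|x_1|^2/2}\,\chi(r)\chi(\beta)\chi(|x|/t)\,e^{i|x|^2g(\beta)/(4t)},\qquad\varphi_t(x,u)=(2\pi)^{-6}\int e^{i\mu\cdot u}\hat\varphi_t(x,\mu)\,d\mu .\tag{11}$$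
In the plane of $x_2$ this is the Heisenberg packet. In the plane of $x_1$ we have put the Gaussian $e^{-b_1|x_1|^2/4}$, which is the ground state of $-\Delta+\frac14b_1^2|x_1|^2$ on $\mathbb R^2$, with eigenvalue $b_1=2r$. At time $1+it$ it is multiplied by $e^{-2r(1+it)}$, and the factor $e^{-2irt}$ in (11) matches this oscillation.

The function $\hat\varphi_t$ is bounded with compact support, so $\varphi_t\in L^2\cap L^\infty$. By Plancherel, integrating over $x_1$ (a Gaussian) and then over $|x_2|\le2t$, with the $t^{-1}$ from (10),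
$$\|\varphi_t\|_2^2\le Ct^{-1}\cdot t^2=Ct.\tag{12}$$

**Lemma 5.** $P_t:=\int_Gp_{1+it}\,\overline{\varphi_t}\to c_0$ as $t\to\infty$, with $c_0>0$.

*Proof.* **Step 1: rescale.** This brings the integral to unit size. By Plancherel and Lemma 4, $P_t=(2\pi)^{-6}\iint h_z\overline{\hat\varphi_t}\,dx\,d\mu$ with $z=1+it$. Put $x_2=tw$. The powers of $t$ are $t^{-1}$ from (10), $t^2$ from $dx_2$, and $t^{-1}$ from $H_z(b_2,\cdot)$; their product is $1$. As $|x|^2=|x_1|^2+t^2|w|^2$,
$$P_t=(2\pi)^{-6}\!\int|a|^2|b|^2\chi(r)\chi(\beta)\chi\big(\tfrac{|x|}t\big)\Big[e^{2irt}H_z(2r,|x_1|^2)e^{-r|x_1|^2/2}\Big]e^{-i|x_1|^2g/(4t)}\Big[itH_z\big(\tfrac\beta t,t^2|w|^2\big)e^{-it|w|^2g/4}\Big],$$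
integrated in $dx_1\,dw\,dr\,d\beta\,d\hat a\,d\hat b$. The planes depend on $(\hat a,\hat b)$, but apart from the explicit variables the integrand depends only on $|x_1|$ and $|w|$.

**Step 2: pass to the limit in all factors but one.** By (7) with $\sigma=1$, $|H_z(2r,|x_1|^2)|\le Ce^{-c|x_1|^2}$ for $r\in[1,2]$, uniformly in $t$. By (8) the last bracket is bounded, and $|w|\le2$ on the support. So the integrand is dominated by $Ce^{-c|x_1|^2}1_{|w|\le2}1_{r,\beta\in[1,2]}$. The first bracket oscillates in $t$ and need not converge. The other factors converge pointwise: $|a|^2|b|^2\to r^4$, $\chi(|x|/t)\to\chi(|w|)$, $e^{-i|x_1|^2g/(4t)}\to1$, and the last bracket by (8). By dominated convergence they may be replaced by their limits with error $o(1)$.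

**Step 3: the remaining $x_1$-integral is exact.** We have
$$\int_{\mathbb R^2}H_z(2r,|y|^2)e^{-r|y|^2/2}\,dy=\frac{2r}{4\pi\sinh2rz}\cdot\frac{2\pi}{r(\coth2rz+1)}=\frac1{\sinh2rz+\cosh2rz}=e^{-2rz},$$
and $e^{2irt}e^{-2r(1+it)}=e^{-2r}$. Hence
$$P_t\to c_0=(2\pi)^{-6}(4\pi)^2\int\chi(r)r^4e^{-2r}dr\iint\chi(\beta)\chi(|w|)\frac{\beta}{4\pi\sin\beta}e^{-\beta^2|w|^2/(4\sin^2\beta)}\,dw\,d\beta>0.\qquad\square$$

## 7. What one exponential gives, and what a sum of $T$ exponentials must gain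

Section 8 proves the following.

**Proposition 6.** For every $\nu\in(0,\frac1{10})$ and all large $T$,
$$\sup_{(x,u)\in G}\ \sum_{t\in\mathcal T}|\varphi_t(x,u)|\le C_\nu T^{-\frac{11}2+4\nu}.$$

The natural first use is for a single $t$ (take $T=t$): $\|\varphi_t\|_\infty\le Ct^{-11/2+4\nu}$. The sources of $\frac{11}2$ in the proof will be $t^{-1}$ from $d\mu$, $t^{-1/2}$ from van der Corput in $\beta$, $t^{-2}$ from the integral in $\hat a$, and $t^{-2}$ from the set of relevant $\hat b$, up to factors $t^{O(\nu)}$. With (12), Lemma 5 and (5) for $F=e^{-(\frac12+it)\lambda}$,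
$$c\le C\,t^s\,t^{-(\frac{11}2-4\nu)(1-\frac2{p'})}\,t^{\frac1{p'}},\qquad\text{so}\qquad s\ge\tfrac{11}2-\tfrac{12}{p'} .$$
As $p\to1$ this excludes every $s<\frac{11}2$, which already contradicts sufficiency of every $s>d/2=5$. It stops there, since it says nothing for $s\in[\frac{11}2,6)$.

To go further we combine the exponentials $t\in\mathcal T$, normalized by $T^{-1/2}$. The total pairing is then $T^{-1/2}\sum_tP_t\approx T^{1/2}$, provided the off-diagonal pairings $\int p_{1+it}\overline{\varphi_{t'}}$ are removed. The price has two parts.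

First, the multiplier norm: the triangle inequality gives only $CT^{s+1/2}$, and random signs will give $CT^s(\log T)^{1/2}$. They also remove the off-diagonal pairings in expectation.

Second, the sup norm of the sum of packets. Adding $T+1$ single bounds gives $T^{-9/2+4\nu}$, and the test would then yield $s\ge\frac12+\frac92(1-\frac2{p'})-\frac2{p'}$, which tends only to $5=d/2$. So everything depends on the fact that Proposition 6 bounds the sum as well as the single terms, apart from $T^{O(\nu)}$. The reason is in the factor $e^{-2irt}$: the integral in $r$ is concentrated where a certain quantity $Y$, independent of $t$, is within about $T^{2\nu}$ of $2t$. At a given point only few $t$ contribute.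

## 8. The sup bound for a sum of packets

*Proof of Proposition 6.*

**Step 1: reduce to real $x$.** This makes (2) available. For unit quaternions $q_1,q_2$ the map $x\mapsto q_1x\bar q_2$, $a\mapsto q_1a\bar q_1$, $b\mapsto q_2b\bar q_2$ sends $\hat ax\hat b$ to $q_1(\hat ax\hat b)\bar q_2$. It preserves $b_1,b_2,|x_1|,|x_2|$ and $d\mu$. Therefore $\varphi_t(q_1x\bar q_2,(q_1\alpha\bar q_1,q_2\gamma\bar q_2))=\varphi_t(x,(\alpha,\gamma))$. Since $\varphi_t(0,\cdot)=0$, we may take $x=\rho>0$. Only $t$ with $t\le\rho\le2t$ contribute, so $T\le\rho\le4T$. By (2), $\frac r2|x_1|^2=\kappa(1-\hat a\cdot\hat b)$ with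
$$\kappa=\tfrac{r\rho^2}4,\qquad\tfrac14T^2\le\kappa\le8T^2,$$
and up to a constant factor of modulus independent of everything,
$$\varphi_t=t^{-1}\chi(\tfrac\rho t)\int d\hat a\,d\hat b\,dr\,d\beta\,|a|^2|b|^2\chi(r)\chi(\beta)\,e^{-\kappa(1-\hat a\cdot\hat b)}\,e^{i\{|a|\hat a\cdot\alpha+|b|\hat b\cdot\gamma-2rt+\rho^2g(\beta)/(4t)\}} .\tag{13}$$
Let $g_0=\min_{[1,2]}|g'|>0$ and $\lambda=g_0/16$.

**Step 2: small $u$, that is $|\alpha|,|\gamma|<\lambda T^2$.** Here the phase has no stationary point in $\beta$, and the contribution is negligible. By (10) the $\beta$-derivative of the phase is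
$$\frac{\hat a\cdot\alpha-\hat b\cdot\gamma}{2t}+\frac{\rho^2g'(\beta)}{4t} .$$
The first term is at most $\lambda T^2/t\le\lambda t=g_0t/16$ in modulus, the second at least $g_0t/4$ since $\rho\ge t$. So the derivative is at least $ct$ in modulus. The higher $\beta$-derivatives of the phase are $O(t)$ since $\rho\le2t$, the $\beta$-derivatives of $|a|^2|b|^2\chi(\beta)$ are bounded, and $e^{-\kappa(1-\hat a\cdot\hat b)}\le1$ does not depend on $\beta$. Each integration by parts in $\beta$ gains a factor $t^{-1}$. So $|\varphi_t|\le C_KT^{-K}$ for every $K$, and the sum over $\mathcal T$ is as small as required.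

From here to Step 8 assume $|\alpha|\ge\lambda T^2$.

**Step 3: integrate in $\hat a$ exactly.** This removes two of the angular variables. Fix $\hat b$ and put $\alpha_\parallel=\alpha\cdot\hat b$, $\alpha_\perp=\alpha-\alpha_\parallel\hat b$, $A=|a|\in[\frac12,3]$. For $v\in\mathbb C^3$, $\int_{S^2}e^{v\cdot\hat a}d\hat a=4\pi\frac{\sinh\zeta}\zeta$ with $\zeta^2=v\cdot v$. This is elementary for real $v$, and both sides are entire in $v$, because $\sinh\zeta/\zeta$ is an entire function of $\zeta^2$. With $v=\kappa\hat b+iA\alpha$,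
$$N:=\int_{S^2}e^{iA\hat a\cdot\alpha-\kappa(1-\hat a\cdot\hat b)}\,d\hat a=4\pi e^{-\kappa}\,\frac{\sinh\zeta}\zeta,\qquad\zeta^2=\kappa^2-A^2|\alpha|^2+2i\kappa A\alpha_\parallel .\tag{14}$$

**Step 4: size of $N$ in terms of $\operatorname{Re}\zeta$.** Write $\zeta=\xi+i\eta$ with $\xi\ge0$, $\ell=A\alpha_\parallel$ and $\tau=A|\alpha_\perp|$. Then $\xi^2-\eta^2=\kappa^2-\ell^2-\tau^2$ and $\xi\eta=\kappa\ell$. If $\xi>0$, substituting $\eta=\kappa\ell/\xi$ gives
$$(\kappa^2-\xi^2)\Big(1+\frac{\ell^2}{\xi^2}\Big)=\tau^2,\tag{15}$$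
so $\xi\le\kappa$ always. Also $\big|\frac{\sinh\zeta}\zeta\big|=\big|\int_0^1\cosh(y\zeta)\,dy\big|\le\cosh\xi\le e^\xi$, so $|N|\le4\pi e^{\xi-\kappa}$. Let
$$\Omega=\{\hat b\in S^2:\ |\alpha_\perp|\le T^{\nu-1}|\alpha|\},\qquad|\Omega|\le CT^{2\nu-2};$$
this consists of two caps around $\pm\alpha/|\alpha|$.

**Step 5: the directions $\hat b\notin\Omega$ are negligible.** Here $\tau\ge\frac12T^{\nu-1}|\alpha|$. If $\xi\le\kappa/2$, then $\kappa-\xi\ge\kappa/2\ge cT^2$. If $\xi>\kappa/2$, then by (15), using $\kappa+\xi\le2\kappa$ and $\frac{\xi^2}{\xi^2+\ell^2}\ge\frac{\kappa^2}{4(\kappa^2+\ell^2)}$,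
$$\kappa-\xi=\frac{\tau^2}{\kappa+\xi}\cdot\frac{\xi^2}{\xi^2+\ell^2}\ge\frac{\tau^2\kappa}{8(\kappa^2+\ell^2)}\ge c\,\frac{T^{2\nu-2}|\alpha|^2\,T^2}{|\alpha|^2}=cT^{2\nu},$$
because $\kappa\le8T^2\le\frac8\lambda|\alpha|$ and $|\ell|\le3|\alpha|$. So $|N|\le Ce^{-cT^{2\nu}}$, and these $\hat b$ contribute $O(e^{-cT^{2\nu}})$ to $\sum_t|\varphi_t|$.

**Step 6: for $\hat b\in\Omega$, write $N$ as a pure phase times a slowly varying amplitude.** Let $\epsilon=\pm1$ be the sign of $\alpha_\parallel$, which is nonzero on $\Omega$. Then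
$$0\le|\alpha|-|\alpha_\parallel|=\frac{|\alpha_\perp|^2}{|\alpha|+|\alpha_\parallel|}\le|\alpha|T^{2\nu-2},\qquad\zeta^2=(\kappa+i\epsilon A|\alpha|)^2(1-w),\quad w=\frac{2i\epsilon\kappa A(|\alpha|-|\alpha_\parallel|)}{(\kappa+i\epsilon A|\alpha|)^2}.$$
To differentiate freely we let $r$ (with $\kappa=r\rho^2/4$) and $A$ be independent complex variables in a $\delta_0$-neighborhood of $[1,2]\times[\frac12,3]$. Since $\rho^2\le16T^2\le\frac{16}\lambda|\alpha|$,
$$\big|\kappa+i\epsilon A|\alpha|\big|\ge\operatorname{Re}A\,|\alpha|-|\operatorname{Im}\kappa|\ge\big(\tfrac12-\delta_0-\tfrac{4\delta_0}\lambda\big)|\alpha|\ge\tfrac14|\alpha|$$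
if $\delta_0$ is small depending only on $\lambda$. Also $|\kappa|\le CT^2$ and $|\kappa+i\epsilon A|\alpha||\le C|\alpha|$, so $|w|\le CT^2\cdot T^{2\nu-2}/|\alpha|=CT^{2\nu}/|\alpha|\le\frac12$ for $T$ large. Hence $\zeta=(\kappa+i\epsilon A|\alpha|)\sqrt{1-w}$ is a holomorphic choice of root with $|\zeta|\ge c|\alpha|$. Since $|\sqrt{1-w}-1|=|w|/|\sqrt{1-w}+1|\le|w|$,
$$D:=\zeta-\kappa-i\epsilon A|\alpha|=(\kappa+i\epsilon A|\alpha|)(\sqrt{1-w}-1)\quad\text{satisfies}\quad|D|\le C|\alpha||w|\le CT^{2\nu}.$$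
For real parameters $\operatorname{Re}\zeta\ge\kappa-CT^{2\nu}>0$. So this is the root of Step 4, and $|e^D|=e^{\xi-\kappa}\le1$. From (14), $N=\frac{2\pi}\zeta(e^{\zeta-\kappa}-e^{-\zeta-\kappa})$, that is
$$N=e^{i\epsilon A|\alpha|}\,n+O(e^{-cT^2}),\qquad n=\frac{2\pi e^D}\zeta .$$
By Cauchy's estimates, at real points all $(r,A)$-derivatives of fixed order of $D$ are $O(T^{2\nu})$ and those of $1/\zeta$ are $O(|\alpha|^{-1})$. Now substitute $A=r+\frac\beta{2t}$: then $\partial_r$ becomes $\partial_r+\partial_A$, and $\partial_\beta=\frac1{2t}\partial_A$. Using $|e^D|\le1$,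
$$|\partial_r^kn|\le C|\alpha|^{-1}T^{2\nu k},\qquad|\partial_\beta\partial_r^kn|\le C|\alpha|^{-1}T^{2\nu(k+1)-1}\qquad(k=0,1,2).\tag{16}$$

**Step 7: integrate in $r$ and $\beta$, and sum over $t$.** This is where different $t$ separate. For fixed $\hat b\in\Omega$ we must bound, up to negligible terms,
$$I_t=\iint|a|^2|b|^2\chi(r)\chi(\beta)\,n\,e^{i\Theta}\,dr\,d\beta,\qquad\Theta=r(Y-2t)+\tfrac\beta{2t}(\epsilon|\alpha|-\hat b\cdot\gamma)+\tfrac{\rho^2g(\beta)}{4t},\quad Y=\epsilon|\alpha|+\hat b\cdot\gamma ;$$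
this is (13) with $|a|=r+\frac\beta{2t}$, $|b|=r-\frac\beta{2t}$ inserted in the phase. The phase is linear in $r$ with slope $Y-2t$. Integrate by parts $k$ times in $r$, with $k=0$ or $k=2$ (the latter if $Y\ne2t$). The result is $|Y-2t|^{-k}$ times an integral with amplitude $\partial_r^k\big(|a|^2|b|^2\chi(r)\chi(\beta)n\big)$. By (16) and $2\nu<1$, this amplitude and its $\beta$-derivative are $O(|\alpha|^{-1}T^{2\nu k})$. For fixed $r$ apply van der Corput's lemma in $\beta$: by (9), $|\partial_\beta^2\Theta|=\frac{\rho^2}{4t}|g''(\beta)|\ge ct$. Hence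
$$|I_t|\le CT^{-1/2}|\alpha|^{-1}\min\{1,\;T^{4\nu}|Y-2t|^{-2}\}.$$
$Y$ does not depend on $t$, and the numbers $2t$ are $2$-separated. So $\sum_t\min\{1,R^2|Y-2t|^{-2}\}\le CR$ with $R=T^{2\nu}\ge1$, and
$$\sum_{t\in\mathcal T}|I_t|\le CT^{-1/2}|\alpha|^{-1}T^{2\nu}\le CT^{-\frac52+2\nu}.$$
Integrating over $\Omega$ and including the factor $t^{-1}$ of (13),
$$\sum_{t\in\mathcal T}|\varphi_t|\le CT^{-1}\cdot T^{2\nu-2}\cdot T^{-\frac52+2\nu}+\text{negligible}\le C_\nu T^{-\frac{11}2+4\nu}.$$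

**Step 8: the case $|\gamma|\ge\lambda T^2$.** This is the mirror image and completes the cases. Fix $\hat a$ and integrate in $\hat b$ first. Steps 3–6 apply with $(\hat b,\alpha,A)$ replaced by $(\hat a,\gamma,B)$, $B=|b|=r-\frac\beta{2t}\in[\frac12,3]$, and now $\partial_\beta=-\frac1{2t}\partial_B$, so (16) holds with $|\gamma|$ for $|\alpha|$. With $\epsilon$ the sign of $\gamma\cdot\hat a$, the phase in Step 7 is $r(Y'-2t)+\frac\beta{2t}(\hat a\cdot\alpha-\epsilon|\gamma|)+\frac{\rho^2g(\beta)}{4t}$ with $Y'=\epsilon|\gamma|+\hat a\cdot\alpha$ independent of $t$. The same bound follows. $\square$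

## 9. Random signs, and the proof of Theorem 1

Let $1<p<2$ and $s>\frac12$, and suppose that on $G=N_{4,2}$ the operator $F(\mathcal L)$ is bounded on $L^p$ whenever $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$. Then (3) holds. For independent random signs $\omega_t=\pm1$, $t\in\mathcal T$, let
$$F_\omega(\lambda)=T^{-1/2}\sum_{t\in\mathcal T}\omega_te^{-(\frac12+it)\lambda}\ (\lambda>0),\qquad\Phi_\omega=\sum_{t\in\mathcal T}\omega_t\varphi_t,\qquad K_\omega=F_\omega(\mathcal L)p_{1/2}=T^{-1/2}\sum_{t\in\mathcal T}\omega_tp_{1+it}.$$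
The last equality uses $E(\{0\})=0$.

**Step 1: the multiplier norm.** The aim is
$$\mathbb E\|F_\omega\|^2_{L^2_{s,\mathrm{sloc}}}\le CT^{2s}\log T.\tag{17}$$
Let $R_\omega(\lambda)=\sum_{j=0}^T\omega_{T+j}e^{-ij\lambda}$ and $q_\omega=\|R_\omega\|_\infty$, so $F_\omega=T^{-1/2}e^{-\lambda/2-iT\lambda}R_\omega(\lambda)$. By Bernstein's inequality $\|R_\omega^{(k)}\|_\infty\le T^kq_\omega$, so $|F_\omega^{(k)}(\lambda)|\le C_kT^{k-\frac12}q_\omega e^{-\lambda/2}$. By (4) with $W=T^{-1/2}q_\omega$ and $B=T$, $\|F_\omega\|_{L^2_{s,\mathrm{sloc}}}\le CT^{s-\frac12}q_\omega$.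

It remains to see that $\mathbb Eq_\omega^2\le CT\log T$. Take a grid of spacing $2\pi/N$ on the circle, $N$ an integer with $2\pi T\le N\le8T$. A maximum point of $|R_\omega|$ is within $\pi/N\le1/(2T)$ of a grid point, where $|R_\omega|\ge q_\omega-\frac1{2T}\cdot Tq_\omega=\frac12q_\omega$. So $q_\omega\le2\max_{\rm grid}|R_\omega|$. At each point, Hoeffding's inequality for $\operatorname{Re}R_\omega$ and $\operatorname{Im}R_\omega$ gives $\Pr(|R_\omega|>\sqrt2\,y)\le4e^{-y^2/(2(T+1))}$. Hence $\Pr(q_\omega>2\sqrt2\,y)\le32T\,e^{-y^2/(2(T+1))}$, and with $y_0^2=2(T+1)\log(32T)$,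
$$\mathbb Eq_\omega^2=\int_0^\infty16y\,\Pr(q_\omega>2\sqrt2\,y)\,dy\le8y_0^2+\int_{y_0}^\infty16y\cdot32T\,e^{-\frac{y^2}{2(T+1)}}dy=8y_0^2+16(T+1)\le CT\log T .$$

**Step 2: lower bound for the pairing.** Since $\mathbb E\,\omega_t\omega_{t'}=0$ for $t\ne t'$, the off-diagonal terms vanish in expectation. By Lemma 5, for $T$ large,
$$\operatorname{Re}\mathbb E\int_GK_\omega\overline{\Phi_\omega}=T^{-1/2}\sum_{t\in\mathcal T}\operatorname{Re}P_t\ge cT^{1/2}.$$

**Step 3: upper bound for the pairing.** By Proposition 6, $\|\Phi_\omega\|_\infty\le S:=C_\nu T^{-\frac{11}2+4\nu}$ for all signs. By independence and (12), $\mathbb E\|\Phi_\omega\|_2^2=\sum_t\|\varphi_t\|_2^2\le CT^2$. Insert $F_\omega,\Phi_\omega$ in (5), take expectations, apply Cauchy–Schwarz, and use Jensen in the form $\mathbb E\|\Phi_\omega\|_2^{4/p'}\le(\mathbb E\|\Phi_\omega\|_2^2)^{2/p'}$, valid as $\frac4{p'}\le2$: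
$$cT^{1/2}\le C\,S^{1-\frac2{p'}}\big(\mathbb E\|F_\omega\|^2_{L^2_{s,\mathrm{sloc}}}\big)^{\frac12}\big(\mathbb E\|\Phi_\omega\|_2^2\big)^{\frac1{p'}}\le C\,T^s(\log T)^{\frac12}\,T^{-(\frac{11}2-4\nu)(1-\frac2{p'})}\,T^{\frac2{p'}}.\tag{18}$$

**Step 4: compare exponents.** Letting $T\to\infty$ and then $\nu\to0$,
$$s\ge\tfrac12+\tfrac{11}2\big(1-\tfrac2{p'}\big)-\tfrac2{p'}=6-\tfrac{13}{p'}=\tfrac{13}p-7 .$$
So if $\frac12<s<\frac{13}p-7$, the assumed implication is false: there is $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ and $F(\mathcal L)$ not bounded on $L^p$. More precisely, the argument used the implication only for $F\in\mathcal B_s$, so $F$ may be taken in $\mathcal B_s$. In particular $F$ is bounded, as the duality step in Section 2 requires. The interval $(5,\frac{13}p-7)$ is non-empty exactly when $p<\frac{13}{12}$. Given $s\in(5,6)$, choose $p>1$ so close to $1$ that $s<\frac{13}p-7$. By the reduction in Section 2 this holds for every sub-Laplacian. $\blacksquare$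

## 10. Products of the group, and the proof of Theorem 2

On $G=N_{4,2}^m$ let $\mathcal L=\sum_i\mathcal L_i$.

**Step 1: the semigroup is a tensor product.** We need $e^{-z\mathcal L}p_{z'}^{\otimes m}=p_{z+z'}^{\otimes m}$. The self-adjoint generator (up to sign) of $e^{-t\mathcal L_1}\otimes\cdots\otimes e^{-t\mathcal L_m}$ agrees with $\mathcal L$ on finite sums of tensor products of test functions. These are dense in $C_c^\infty(G)$ in its topology, so this generator, being closed, extends $\mathcal L$ on $C_c^\infty(G)$. As $\mathcal L$ is essentially self-adjoint there, the two coincide. So $e^{-z\mathcal L}=\bigotimes_ie^{-z\mathcal L_i}$.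

**Step 2: run Section 9 with tensor powers.** Keep $F_\omega$, and put
$$\Phi_\omega=\sum_{t\in\mathcal T}\omega_t\,\varphi_t^{\otimes m},\qquad K_\omega=F_\omega(\mathcal L)p_{1/2}^{\otimes m}=T^{-1/2}\sum_{t\in\mathcal T}\omega_t\,p_{1+it}^{\otimes m}.$$
The bound (17) is unchanged. Lemma 3, the identity $E(\{0\})=0$ and the test (5) apply on $G$ with $p_{1/2}^{\otimes m}$ in place of $p_{1/2}$. The diagonal pairings are $P_t^m\to c_0^m>0$, so the expected pairing again has real part at least $cT^{1/2}$. For the sup norm, since all terms are nonnegative,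
$$\sum_{t}\prod_i|\varphi_t(x_i,u_i)|\le\prod_i\sum_t|\varphi_t(x_i,u_i)|\le S^m .$$
By (12), $\mathbb E\|\Phi_\omega\|_2^2=\sum_t\|\varphi_t\|_2^{2m}\le CT^{m+1}$. So if the multiplier statement of order $s>\frac12$ holds on $L^p$, then as in (18),
$$cT^{1/2}\le C\,T^s(\log T)^{\frac12}\,T^{-m(\frac{11}2-4\nu)(1-\frac2{p'})}\,T^{\frac{m+1}{p'}},$$
and therefore
$$s\ge\tfrac12+\tfrac{11m}2\big(1-\tfrac2{p'}\big)-\tfrac{m+1}{p'}=\tfrac{11m+1}2-\tfrac{12m+1}{p'} .$$

**Step 3: the consequence for all $p$.** As $p\to1$ the right side tends to $\frac{11m+1}2=5m+\frac{m+1}2=\frac d2+\frac{m+1}2$. If an order is sufficient for all $1<p<\infty$, so is every larger one, because the norm increases with $s$ (up to nothing more than $\|f\|_{L^2_s}\le\|f\|_{L^2_{s'}}$ for $s\le s'$). So an order below $\frac d2+\frac{m+1}2$, even one that is at most $\frac12$, cannot be sufficient: some $s>\frac12$ between it and $\frac d2+\frac{m+1}2$ would be sufficient too, contradicting Step 2 for $p$ close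 to $1$. The gap $\frac{m+1}2$ to $d/2$ is unbounded in $m$. $\blacksquare$
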